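\title{Multiplicative Diophantine approximation with a fixed irrational factor and arbitrary shifts}

\begin{abstract}
Let $\beta$ be irrational, let $\gamma,\gamma'$ be real, and let $\psi$ be positive and non-increasing. We prove that for almost every $x\in[0,1]$ the inequality $\|qx-\gamma\|\,\|q\beta-\gamma'\|<\psi(q)$ has infinitely many solutions $q\in\mathbb{N}$, provided that $\sum\psi(q)\,(\Lambda_\beta(q)-14\log\log q)^+$ diverges, where $\Lambda_\beta$ is an explicit function of the convergent denominators of $\beta$. No condition is placed on the shifts $\gamma,\gamma'$. This answers a question posed by Yu: if $\beta$ has Diophantine exponent $O((\log\log q)^{1/2})$ up to height $q$, then divergence of $\sum\psi(q)\log q/(\log\log q)^{1/2}$ suffices. We also show that under this hypothesis on $\beta$ the weight $\log q/(\log\log q)^{1/2}$ cannot be replaced by one of larger order. The proof is an elementary second moment argument whose core is a bound for a sum of greatest common divisors.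
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The set $W$ and the size of its defining series}

For $x\in\mathbb{R}$ let $\|x\|$ be the distance from $x$ to the nearest integer and let $x^+=\max(x,0)$. We write $|\cdot|$ for Lebesgue measure, and $\log$ is the logarithm to base $2$. An \emph{approximation function} is a function $\psi:\mathbb{N}\to\mathbb{R}^+$; it is \emph{monotonic} if it is non-increasing. For real numbers $\beta,\gamma,\gamma'$ put
\[
W(\psi,\beta,\gamma,\gamma')=\bigl\{x\in[0,1]:\ \|qx-\gamma\|\,\|q\beta-\gamma'\|<\psi(q)\ \text{ for infinitely many }q\in\mathbb{N}\bigr\}.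
\]
Only $x$ varies, so the second factor is a fixed sequence of numbers. When it is not zero, the inequality says that $\|qx-\gamma\|<\psi(q)/\|q\beta-\gamma'\|$. For $t>0$ the set $\{x\in[0,1]:\|qx-\gamma\|<t\}$ has measure $\min(1,2t)$, whatever $\gamma$ is. By the Borel--Cantelli lemma (if sets have summable measures, almost every point lies in only finitely many of them),
\begin{equation}\label{eq:BC}
\|q\beta-\gamma'\|>0\ \text{ for all }q\quad\text{and}\quad \sum_{q}\frac{\psi(q)}{\|q\beta-\gamma'\|}<\infty\quad\Longrightarrow\quad |W(\psi,\beta,\gamma,\gamma')|=0 .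
\end{equation}
The shift $\gamma$ does not appear in \eqref{eq:BC}. One therefore guesses that a sufficiently strong divergence condition gives full measure for every $\gamma$.

To see which condition, consider $\sum 1/\|q\beta-\gamma'\|$ over $N\le q<2N$, and sort the $q$ into \emph{shells} $2^{-j}<\|q\beta-\gamma'\|\le 2^{1-j}$. If the points $q\beta$ are evenly spread modulo $1$ at scale $2^{-j}$, the $j$-th shell receives about $2\cdot2^{-j}N$ of them, each contributing between $2^{j-1}$ and $2^{j}$. Such a shell contributes an amount of order $N$, independently of $j$. So the series in \eqref{eq:BC} should behave like $\sum\psi(q)w(q)$, where the weight $w(q)$ counts the shells that receive their share of points. Since $N$ points cannot be evenly spread at scales below $1/N$, there are at most about $\log N$ such shells.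

How many there really are depends on $\beta$. If $Q\le N$ is the denominator of a continued fraction convergent of $\beta$, the points are evenly spread at scales above $1/Q$ (Lemma~\ref{lem:equi}), which fills about $\log Q$ shells. If the next denominator is much larger than $N$, the points cluster around the multiples of $1/Q$, and for $\gamma'$ between two clusters the deeper shells are empty. A rational $\beta$ is the extreme case. For $\beta=0$, $\gamma'=\frac12$ and $\psi(q)=q^{-1}(\log 2q)^{-2}$, the implication \eqref{eq:BC} gives $|W|=0$, although $\sum\psi(q)\log q/(\log\log q)^{1/2}$ diverges.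

The gaps between denominators are controlled by the following exponent. For irrational $\beta$ and an integer $N\ge2$, let $\sigma_\beta(N)$ be the infimum of all $\sigma>0$ such that $\|k\beta\|\ge|k|^{-\sigma}$ for all integers $k$ with $2\le|k|\le N$; that is,
\begin{equation}\label{eq:sigma}
\sigma_\beta(N)=\max_{2\le k\le N}\frac{\log(1/\|k\beta\|)}{\log k}.
\end{equation}
The function $\sigma_\beta$ is non-decreasing, it exceeds $1$ because $\|2\beta\|<\frac12$, and it is bounded exactly when $\beta$ is not a Liouville number. We shall see that for large $N$ some denominator $Q\le\sqrt N$ has $\log Q>\log N/(2\sigma_\beta(N))$. The count of shells thus suggests the weight $\log q/\sigma_\beta(q)$.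

\subsection{The question and the results}

Series that contain $\log\log q$ are summed over $q\ge3$, and series that contain $\sigma_\beta(q)$ over $q\ge2$. The following question was posed in \cite{Yu}.

\begin{quote}
Let $\psi$ be a monotonic approximation function with $\sum\psi(q)\frac{\log q}{(\log\log q)^{1/2}}=\infty$, let $\beta$ be irrational with $\sigma_\beta(q)=O((\log\log q)^{1/2})$, and let $\gamma,\gamma'$ be real numbers. Is $|W(\psi,\beta,\gamma,\gamma')|=1$?
\end{quote}

The conclusion is known under an additional hypothesis on $\gamma$. Let $\sigma_{(\gamma,\beta)}(N)$ be the infimum of all $\sigma>0$ such that $\|k_1\gamma+k_2\beta\|\ge\max\{|k_1|,|k_2|\}^{-\sigma}$ whenever $2\le\max\{|k_1|,|k_2|\}\le N$. If $\psi$ is as in the question, $\gamma$ and $\beta$ are irrational and $\sigma_{(\gamma,\beta)}(q)=O((\log\log q)^{1/2})$, then $|W(\psi,\beta,\gamma,\gamma')|=1$ for every real $\gamma'$. Taking $k_1=0$ shows $\sigma_\beta\le\sigma_{(\gamma,\beta)}$, so the question asks whether the condition on $\gamma$ can be dropped.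

It can, and our main theorem needs no Diophantine condition on $\beta$ beyond irrationality. Let $1=q_0\le q_1<q_2<\cdots$ be the denominators of the convergents of $\beta$, and for real $N\ge1$ put
\[
\Lambda_\beta(N)=\max_{k:\ q_k\le N}\ \min\{\log q_k,\ \log(N/q_k)\}.
\]
Thus $\Lambda_\beta(N)\ge\lambda$ means that some denominator $Q$ satisfies $2^\lambda\le Q\le 2^{-\lambda}N$: it is large, and it is small compared with $N$.

\begin{theorem}\label{thm:main}
Let $\psi$ be a monotonic approximation function, let $\beta$ be irrational and let $\gamma,\gamma'\in\mathbb{R}$. If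
\[
\sum_{q\ge3}\psi(q)\,\bigl(\Lambda_\beta(q)-14\log\log q\bigr)^+=\infty,
\]
then $|W(\psi,\beta,\gamma,\gamma')|=1$.
\end{theorem}

Two cases show the range of $\Lambda_\beta$. For $\beta=(\sqrt5-1)/2$ the denominators are the Fibonacci numbers $1,1,2,3,5,8,13,\dots$, so $q_{k+1}\le2q_k$, the largest $q_k\le\sqrt N$ exceeds $\sqrt N/2$, and $\Lambda_\beta(N)\ge\frac12\log N-1$. The hypothesis then follows from $\sum\psi(q)\log q=\infty$. At the other end, if $q_k^2\le N<q_{k+1}$, then $\Lambda_\beta(N)=\log q_k$: the weight stands still along a long gap between denominators, as the count of shells predicts.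

\begin{corollary}\label{cor:sigma}
Let $\psi$ be a monotonic approximation function and let $\beta$ be irrational. If $\sigma_\beta(q)\le\frac{\log q}{56\log\log q}$ for all large $q$ and $\sum\psi(q)\frac{\log q}{\sigma_\beta(q)}=\infty$, then $|W(\psi,\beta,\gamma,\gamma')|=1$ for all real $\gamma,\gamma'$. In particular, the answer to the question above is yes.
\end{corollary}

\begin{theorem}\label{thm:sharp}
There are an irrational $\beta$ with $\sigma_\beta(q)=O((\log\log q)^{1/2})$ and a real $\gamma'$ with the following property. For every $f:\mathbb{N}\to\mathbb{R}^+$ with $f(q)=o((\log\log q)^{1/2})$ there is a monotonic approximation function $\psi$ such that $\sum\psi(q)\frac{\log q}{f(q)}=\infty$, but $|W(\psi,\beta,\gamma,\gamma')|=0$ for every real $\gamma$.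
\end{theorem}

So the weight in the question cannot be replaced by a weight $w$ of larger order: apply Theorem~\ref{thm:sharp} with $f(q)=(\log q)/w(q)$ for $q\ge2$.

Section~\ref{sec:cf} collects what we need about convergents and deduces Corollary~\ref{cor:sigma} from Theorem~\ref{thm:main}. Section~\ref{sec:pos} shows $|W|\ge\frac12$ by a second moment argument, assuming a bound for a sum of greatest common divisors that is proved in Section~\ref{sec:gcd}. Section~\ref{sec:full} passes from $\frac12$ to $1$, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.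

\section{Convergents and the function $\Lambda_\beta$}\label{sec:cf}

An irrational $\theta$ has a continued fraction expansion $\theta=[b_0;b_1,b_2,\dots]$ with $b_0\in\mathbb{Z}$ and $b_k\in\mathbb{N}$ for $k\ge1$. Its convergents are $p_k/q_k=[b_0;b_1,\dots,b_k]$, where $q_0=1$, $q_1=b_1$ and $q_{k+1}=b_{k+1}q_k+q_{k-1}$. We use three standard facts.
\begin{itemize}
\item[(C1)] $\gcd(p_k,q_k)=1$ and $|\theta-p_k/q_k|<1/(q_kq_{k+1})\le1/q_k^2$; hence $\|q_k\theta\|<1/q_{k+1}$.
\item[(C2)] If $X\ge1$ and $R$ is the largest convergent denominator with $R\le X$, then $\|R\theta\|<1/X$. This follows from (C1), since the next denominator exceeds $X$.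
\item[(C3)] If $k\ge1$ and $1\le n<q_k$, then $\|n\theta\|\ge\|q_{k-1}\theta\|>1/(q_k+q_{k-1})$; hence $\|n\theta\|>1/(2q_k)$.
\end{itemize}

All counting in this paper rests on the following lemma. By (C1) it applies whenever $R$ is a convergent denominator of $\theta$.

\begin{lemma}\label{lem:equi}
Let $|\theta-a/R|<1/R^2$ with $\gcd(a,R)=1$, and let $I$ be an arc of $\mathbb{R}/\mathbb{Z}$, with or without endpoints, of length $\ell$. Among any $R$ consecutive integers $n$, the number with $n\theta\in I$ lies between $\ell R-3$ and $\ell R+3$. Among at most $X$ consecutive integers it is at most $(X/R+1)(\ell R+3)$.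
\end{lemma}

\begin{proof}
Let $n=n_0+i$ with $0\le i<R$. Then $n\theta$ is within $i/R^2<1/R$ of $y_i=n_0\theta+ia/R$, and since $\gcd(a,R)=1$ the $y_i$ are $R$ points spaced at distance $1/R$ around the circle. An arc of length $s$ contains at most $sR+1$ and at least $sR-1$ of them. If $n\theta\in I$, then $y_i$ lies in $I$ enlarged by $1/R$ at both ends, which gives the upper bound $(\ell+2/R)R+1$; if the enlarged arc is the whole circle, then $R\le\ell R+2$ and the bound still holds. If $y_i$ lies in $I$ shrunk by $1/R$ at both ends, then $n\theta\in I$, which gives the lower bound $(\ell-2/R)R-1$; if the shrunk arc is empty, this bound is negative. Finally, at most $X$ consecutive integers are covered by at most $X/R+1$ blocks of length $R$.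
\end{proof}

The lemma gives the expected count, up to a constant factor, when $\ell R$ is large and $R\le X$.

\begin{lemma}\label{lem:Lambda}
Let $\beta$ be irrational.
\begin{itemize}
\item[(i)] $0\le\Lambda_\beta(N)\le\frac12\log N$ for $N\ge1$.
\item[(ii)] $\Lambda_\beta(N')\le\Lambda_\beta(N)+\log(N'/N)$ for $N'\ge N\ge1$.
\item[(iii)] $\Lambda_\beta(N)>\dfrac{\log N}{2\sigma_\beta(N)}$ for integers $N\ge q_2^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The denominator $q_0=1$ contributes $0$, and the minimum of $\log q_k$ and $\log(N/q_k)$ is at most their mean.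

(ii) A denominator $q_k\le N$ contributes to $\Lambda_\beta(N')$ at most $\min\{\log q_k,\log(N/q_k)\}+\log(N'/N)$. A denominator $q_k\in(N,N']$ contributes at most $\log(N'/q_k)\le\log(N'/N)$, and $\Lambda_\beta(N)\ge0$.

(iii) Let $Q$ be the largest denominator with $Q\le\sqrt N$; then $Q\ge q_2\ge2$. By \eqref{eq:sigma} and (C2), $Q^{-\sigma_\beta(N)}\le\|Q\beta\|<N^{-1/2}$, so $\log Q>\log N/(2\sigma_\beta(N))$. Since $N/Q\ge Q$, we have $\Lambda_\beta(N)\ge\log Q$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sigma} from Theorem~\ref{thm:main}]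
For large $q$, Lemma~\ref{lem:Lambda}(iii) and the bound on $\sigma_\beta$ give $\Lambda_\beta(q)\ge\frac{\log q}{2\sigma_\beta(q)}\ge28\log\log q$. Hence
\[
\Lambda_\beta(q)-14\log\log q\ \ge\ \tfrac12\Lambda_\beta(q)\ \ge\ \frac{\log q}{4\sigma_\beta(q)},
\]
and the series in Theorem~\ref{thm:main} diverges. If $\sigma_\beta(q)\le c\,(\log\log q)^{1/2}$ for $q\ge3$, then the bound on $\sigma_\beta$ holds for large $q$, and $\frac{\log q}{\sigma_\beta(q)}\ge\frac1c\frac{\log q}{(\log\log q)^{1/2}}$, so the hypotheses of the question imply those of the corollary.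
\end{proof}

\section{Positive measure}\label{sec:pos}

\begin{proposition}\label{prop:pos}
Let $\psi$ be a monotonic approximation function and let $\beta$ be irrational. If
\[
\sum_{q\ge3}\psi(q)\bigl(\Lambda_\beta(q)-13\log\log q\bigr)^+=\infty,
\]
then $|W(\psi,\beta,\gamma,\gamma')|\ge\frac12$ for all real $\gamma,\gamma'$.
\end{proposition}

\subsection{The overlap of two systems of arcs}

We shall choose sets $A_q=\{x:\|qx-\gamma\|<\Psi(q)\}$ with $\sum|A_q|=\infty$ such that every point lying in infinitely many of them belongs to $W$. Divergence alone is not enough, since the sets might pile up. We need $|A_q\cap A_r|$ to be comparable to $|A_q||A_r|$ on average. The next lemma says that the only obstruction is a large common divisor, and it holds uniformly in the shift.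

\begin{lemma}\label{lem:overlap}
Let $q<r$ be positive integers, $d=\gcd(q,r)$, $\Psi,\Phi\in(0,\frac12]$ and $g\in\mathbb{R}$. Then
\[
\bigl|\{x\in[0,1]:\ \|qx-g\|<\Psi,\ \|rx-g\|<\Phi\}\bigr|\ \le\ 8\Psi\Phi+2d\,\Phi/r .
\]
\end{lemma}

\begin{proof}
Modulo $1$, the first condition defines the open arcs of radius $\Psi/q$ about the points $(a+g)/q$, $a\bmod q$, and the second defines the open arcs of radius $\Phi/r$ about the points $(b+g)/r$, $b\bmod r$. Put $\Delta=\Psi r+\Phi q$ and $\mu=\min(\Psi/q,\Phi/r)$. Two arcs, one of each kind, intersect in measure at most $2\mu$, and they meet only if their centers are closer than the sum of the radii: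
\[
\Bigl\|\frac{ar-bq+g(r-q)}{qr}\Bigr\|<\frac{\Delta}{qr}.
\]
This holds only if the class of $ar-bq$ modulo $qr$ contains an integer $u$ with $|u+g(r-q)|<\Delta$. Such a $u$ is a multiple of $d$ in an interval of length $2\Delta$, so there are at most $2\Delta/d+1$ choices for it. The map $(a,b)\mapsto ar-bq$ is a homomorphism $\mathbb{Z}/q\times\mathbb{Z}/r\to\mathbb{Z}/qr$ with image $d\mathbb{Z}/qr\mathbb{Z}$, of order $qr/d$; its kernel has order $d$, so each $u$ comes from $d$ pairs $(a,b)$. At most $2\Delta+d$ pairs of arcs meet, and the measure is at most $2\mu(2\Delta+d)$. Now $\mu\Delta\le\frac{\Phi}{r}\Psi r+\frac{\Psi}{q}\Phi q=2\Psi\Phi$ and $\mu d\le d\Phi/r$.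
\end{proof}

The first term is twice the product of the two measures $2\Psi$ and $2\Phi$. The second term cannot be omitted. For $g=0$, $q=d$, $r=2d$ and $\Phi\le2\Psi$, the $d$ arcs of radius $\Phi/r$ about the points $a/d$ lie in both sets, and their total measure is $2d\Phi/r$.

\subsection{What the gcd terms cost}

The following rough computation explains the choice of shells below. Let $N=2^m$, suppose $\psi$ is about $a/N$ on $[N,2N)$, and let $r$ run over one shell $\delta<\|r\beta-\gamma'\|\le2\delta$ in $[N,2N)$. The radius $\Psi(r)$ is of order $a/(\delta N)$ and there are about $\delta N$ values of $r$, so the shell adds about $a$ to $\sum|A_r|$. It adds about $\frac{a}{\delta N^2}\sum_r\sum_{q<r}\gcd(q,r)$ to the gcd terms of the second moment. These terms are harmless if the double sum is $O(\delta N^2)$.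

Suppose that all $q<r$ were allowed. The pairs with $\gcd(q,r)\in[D,2D)$ arise from $D$ values of $d$ and about $(N/D)^2$ pairs of cofactors, so their gcds add up to about $N^2$, or $\delta N^2$ if a proportion $\delta$ of them have $r$ in the shell. There are $m$ dyadic values of $D$, and the total $m\delta N^2$ is too large by the factor $m$. The remedy is to use only those $q$ with $\|q\beta-\gamma'\|\le1/(2m)$, a set of density about $1/m$. This discards about $\log m=\log\log N$ shells, which is the origin of the term subtracted from $\Lambda_\beta$ in Theorem~\ref{thm:main}. It recovers the factor $m$ if the conditions on $q$ and on $r$ are nearly independent for each size of the gcd. The next proposition, proved in Section~\ref{sec:gcd}, makes this precise.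

\begin{proposition}\label{prop:gcd}
Let $\beta$ be irrational, $\gamma'\in\mathbb{R}$, $m\ge4$ an integer, $N=2^m$, $\eta=\frac1{2m}$ and $0<\delta\le\eta$. Suppose that $\beta$ has a convergent denominator $Q$ with
\begin{equation}\label{eq:Q}
Q\ge\delta^{-12},\qquad N/Q\ge\delta^{-12}.
\end{equation}
Let $\mathcal{P}$ be the set of pairs of positive integers $(q,r)$ with
\[
q<r,\qquad N\le r<2N,\qquad\|q\beta-\gamma'\|\le\eta,\qquad\|r\beta-\gamma'\|\le2\delta .
\]
Then $\sum_{(q,r)\in\mathcal{P}}\gcd(q,r)\le2700\,\delta N^2$.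
\end{proposition}

\subsection{Proof of Proposition~\ref{prop:pos}}

\emph{Step 1: the shells.} For $m\ge4$ let $N=2^m$, $\Lambda_m=\Lambda_\beta(2^m)$, and let $Q=Q_m$ be a denominator attaining $\Lambda_m$. We keep the shells that are deep enough for the saving just described and shallow enough for \eqref{eq:Q}:
\[
\mathcal{J}_m=\{j\in\mathbb{Z}:\ \log m+4\le j\le\Lambda_m/12\},\qquad J_m=\#\mathcal{J}_m .
\]
For $j\in\mathcal{J}_m$ and $\delta=2^{-j}$ we have $\delta\le\frac1{16m}$, and \eqref{eq:Q} holds because $Q$ and $N/Q$ are at least $2^{\Lambda_m}\ge2^{12j}$. Let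
\[
E_{m,j}=\{q\in[N,2N)\cap\mathbb{Z}:\ \delta<\|q\beta-\gamma'\|\le2\delta\}.
\]
These sets are pairwise disjoint. The condition on $q\beta$ describes two arcs of length $\delta$ inside one arc of length $4\delta$. Since $Q\le N$ and $\delta Q\ge6$, Lemma~\ref{lem:equi} gives
\begin{equation}\label{eq:E}
\tfrac12\delta N\ \le\ \lfloor N/Q\rfloor\cdot2(\delta Q-3)\ \le\ \#E_{m,j}\ \le\ (N/Q+1)(4\delta Q+3)\ \le\ 10\,\delta N .
\end{equation}
Let $F$ be the union of all $E_{m,j}$ with $m\ge4$, $j\in\mathcal{J}_m$, and let $F_M=F\cap[1,2^{M+1})$.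

\emph{Step 2: the sets $A_q$.} Put $\psi_m=\psi(2^{m+1})$ and $a_m=\min(2^m\psi_m,1)$. For $q\in E_{m,j}$ let
\[
\Psi(q)=a_m2^{j-m-1},\qquad A_q=\{x\in[0,1]:\ \|qx-\gamma\|<\Psi(q)\}.
\]
The truncation in $a_m$ keeps the radii admissible for Lemma~\ref{lem:overlap}: $j\le m/24$ by Lemma~\ref{lem:Lambda}(i), so $\Psi(q)\le\frac12$ and $|A_q|=a_m2^{j-m}$. If $x\in A_q$, then by monotonicity
\[
\|qx-\gamma\|\,\|q\beta-\gamma'\|<\Psi(q)\cdot2^{1-j}=a_m2^{-m}\le\psi_m\le\psi(q).
\]
So every $x$ that lies in infinitely many $A_q$ belongs to $W(\psi,\beta,\gamma,\gamma')$. By \eqref{eq:E} each shell contributes at least $\frac12a_m$ to the total measure: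
\begin{equation}\label{eq:S}
S_M:=\sum_{q\in F_M}|A_q|\ \ge\ \tfrac12\sum_{4\le m\le M}a_mJ_m .
\end{equation}

\emph{Step 3: $\sum a_mJ_m=\infty$.} Let $2^{m+1}\le q<2^{m+2}$. Then $\Lambda_\beta(q)\le\Lambda_m+2$ by Lemma~\ref{lem:Lambda}(ii), $\log\log q\ge\log m$, and $\psi(q)\le\psi_m$ by monotonicity. The part of the series in the proposition over these $2^{m+1}$ values of $q$ is at most $2^{m+1}\psi_m(\Lambda_m+2-13\log m)^+$. An interval of length $s$ contains at least $s-1$ integers, so $12J_m\ge(\Lambda_m-12\log m-60)^+$. For $\log m\ge62$ this gives $(\Lambda_m+2-13\log m)^+\le12J_m$, and therefore $\sum2^m\psi_mJ_m=\infty$. If $2^m\psi_m>1$ and $J_m\ge1$ for infinitely many $m$, then $\sum a_mJ_m$ has infinitely many terms that are at least $1$. Otherwise $a_mJ_m=2^m\psi_mJ_m$ for all but finitely many $m$. In both cases $\sum a_mJ_m=\infty$, and $S_M\to\infty$ by \eqref{eq:S}.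

\emph{Step 4: the gcd terms.} Fix $m\ge4$, $j\in\mathcal{J}_m$, $N=2^m$, $\delta=2^{-j}$ and $\eta=\frac1{2m}$. We claim that, with $C=2710$,
\begin{equation}\label{eq:G}
\sum_{r\in E_{m,j}}\ \sum_{q\in F,\ q<r}\gcd(q,r)\ \le\ C\delta N^2 .
\end{equation}
A small $q\in F$ comes from a block whose shells may be shallower than $\eta$, so we treat it separately. Since $\gcd(q,r)\le q$, the terms with $q<\sqrt N$ contribute at most $\#E_{m,j}\cdot N\le10\delta N^2$. If $q\ge\sqrt N$ and $q\in E_{m',j'}$, then $2^{m'+1}>2^{m/2}$, so $m'>(m-2)/2$ and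
\[
\|q\beta-\gamma'\|\le2\cdot2^{-j'}\le\frac1{8m'}<\frac1{4(m-2)}\le\frac1{2m}=\eta,
\]
the last inequality because $m\ge4$. The remaining pairs lie in $\mathcal{P}$, and Proposition~\ref{prop:gcd} gives \eqref{eq:G}.

For $r\in E_{m,j}$ we have $\Psi(r)/r\le a_m2^{j-2m-1}=a_m/(2\delta N^2)$. By \eqref{eq:G} and \eqref{eq:S},
\[
\sum_{q,r\in F_M,\ q<r}\gcd(q,r)\frac{\Psi(r)}{r}\ \le\ \frac C2\sum_{4\le m\le M}a_mJ_m\ \le\ CS_M .
\]

\emph{Step 5: the second moment.} Lemma~\ref{lem:overlap} with $g=\gamma$ gives $|A_q\cap A_r|\le2|A_q||A_r|+2\gcd(q,r)\Psi(r)/r$ for $q<r$ in $F$. Adding the diagonal terms and counting each pair $q<r$ twice,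
\[
V_M:=\sum_{q,r\in F_M}|A_q\cap A_r|\ \le\ S_M+2S_M^2+4CS_M .
\]
Fix $L\ge4$ and let $U_L$ be the union of the $A_q$ with $q\in F$, $q\ge2^{L+1}$. For $M>L$ the function $h=\sum_{q\in F_M\setminus F_L}\mathbf{1}_{A_q}$ vanishes outside $U_L$, has $\int h=S_M-S_L$ and $\int h^2\le V_M$. The Cauchy--Schwarz inequality $(\int h)^2\le|U_L|\int h^2$ gives
\[
|U_L|\ \ge\ \frac{(S_M-S_L)^2}{2S_M^2+(4C+1)S_M}\ \longrightarrow\ \frac12\qquad(M\to\infty).
\]
The sets $U_L$ decrease to the set of points lying in infinitely many $A_q$, which therefore has measure at least $\frac12$. By Step 2 it is contained in $W(\psi,\beta,\gamma,\gamma')$. \qed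

The shift $\gamma$ entered only through Lemma~\ref{lem:overlap}, whose bound does not depend on it.

\section{The sum of greatest common divisors}\label{sec:gcd}

We prove Proposition~\ref{prop:gcd} and keep its notation. Note that $\delta\le\eta\le\frac18$. For $(q,r)\in\mathcal{P}$ write
\[
d=\gcd(q,r),\qquad q=dq',\qquad r=dr',\qquad\gcd(q',r')=1,\qquad q'<r' .
\]
Then $r'\ge2$, so $d\le r/2<N$. For $D=2^i$ with $0\le i\le m-1$, let $T_D$ be the sum of $\gcd(q,r)$ over the pairs in $\mathcal{P}$ with $D\le d<2D$, and put $K=N/D\ge2$. For these pairs $K/2<r'<2K$. We shall show that each $T_D$ is at most a constant times $(\eta\delta+\delta/K)N^2$. The first term sums to $\frac12\delta N^2$ over the $m$ values of $D$, and the second to at most $\delta N^2$ because $K$ runs over distinct powers of $2$.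

\subsection{The two extreme values of $D$}

\emph{The case $D=1$.} Here $d=1$, and dropping coprimality lets $q$ and $r$ vary independently. Lemma~\ref{lem:equi} with denominator $Q$, together with $\eta Q\ge\delta Q\ge3$, bounds the number of $q<2N$ by $(2N/Q+1)(2\eta Q+3)\le9\eta N$ and the number of $r$ by $(N/Q+1)(4\delta Q+3)\le10\delta N$. So $T_1\le90\,\eta\delta N^2$, with the full saving $\eta$. For $d>1$ the same argument counts $q'$ and $r'$ with $d\beta$ in place of $\beta$. It needs a convergent denominator of $d\beta$ between $1/\delta$ and $K$, and not every $d$ need have one.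

\emph{The case $K=2$.} Here $D=N/2$ and $(q',r')$ is one of $(1,2)$, $(1,3)$, $(2,3)$. There are too few cofactors to be evenly spread, so we fix them and count $d$. The condition $\|r't-\gamma'\|\le2\delta$ on $t=d\beta$ describes $r'$ arcs of length $4\delta/r'$. Lemma~\ref{lem:equi} bounds the number of $d\in[N/2,N)$ by
\[
r'\Bigl(\frac{N}{2Q}+1\Bigr)\Bigl(\frac{4\delta Q}{r'}+3\Bigr)\le\frac NQ(4\delta Q+9)\le5\delta N,
\]
so $T_{N/2}\le3\cdot N\cdot5\delta N=15\,\delta N^2$. There is no factor $\eta$, and none can be gained. If $\gamma'=0$, every $d\in[N/2,N)$ with $\|d\beta\|\le\delta$ gives a pair $(d,2d)\in\mathcal{P}$; there are at least $\lfloor N/(2Q)\rfloor(2\delta Q-3)\ge\delta N/4$ such $d$, and so $T_{N/2}\ge\delta N^2/8$. The two conditions are not independent here, for the same reason that two systems of arcs overlap in Lemma~\ref{lem:overlap}. That lemma, applied now to the variable $t=d\beta$, the coprime pair $(q',r')$ and the shift $\gamma'$, shows that the dependence costs only $O(\delta/r')$.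

We extend the second method to $K\le\delta^{-4}$ and the first to $K>\delta^{-4}$.

\subsection{Small cofactors: $K\le\delta^{-4}$}

Fix coprime $q'<r'$ with $K/2<r'<2K$. We count the $d\in[D,2D)$ with
\begin{equation}\label{eq:dcond}
\|q'd\beta-\gamma'\|\le\eta,\qquad\|r'd\beta-\gamma'\|\le2\delta .
\end{equation}
To turn a bound on measure into a bound on a count, split the circle into $Q$ half-open arcs of length $1/Q$. By \eqref{eq:Q}, $D=N/K\ge N\delta^4\ge Q$, so by Lemma~\ref{lem:equi} each arc contains $d\beta$ for at most $4(D/Q+1)\le8D/Q$ values of $d$. The arcs are short compared with the scale of \eqref{eq:dcond}: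
\[
\frac{q'}{Q}<\frac{r'}{Q}<\frac{2K}{Q}\le2\delta^{8}\le\delta\le\eta .
\]
Hence, if an arc contains $d\beta$ for some $d$ satisfying \eqref{eq:dcond}, every $t$ in it satisfies $\|q't-\gamma'\|\le\eta+q'/Q<2\eta$ and $\|r't-\gamma'\|\le2\delta+r'/Q<3\delta$. Both $2\eta$ and $3\delta$ are at most $\frac12$, so by Lemma~\ref{lem:overlap} the set of such $t$ has measure at most $48\eta\delta+6\delta/r'\le48\eta\delta+12\delta/K$. At most $Q(48\eta\delta+12\delta/K)$ arcs fit into it, and the number of $d$ is at most $8D(48\eta\delta+12\delta/K)$. There are at most $4K^2$ pairs $(q',r')$, and $d<2D$, so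
\[
T_D\ \le\ 2D\cdot4K^2\cdot8D\,(48\eta\delta+12\delta/K)\ =\ 64\,(48\eta\delta+12\delta/K)\,N^2 .
\]
Since $m\eta=\frac12$ and $\sum1/K\le1$, these $T_D$ add up to at most $64(24+12)\delta N^2=2304\,\delta N^2$.

\subsection{Large cofactors: $K>\delta^{-4}$}

Now fix $d$ and count $q'$ and $r'$ separately: $T_D\le2D\sum_{D\le d<2D}Y_dZ_d$, where
\[
Y_d=\#\{1\le l<2K:\ \|ld\beta-\gamma'\|\le2\delta\},\qquad Z_d=\#\{1\le l<2K:\ \|ld\beta-\gamma'\|\le\eta\}.
\]
Let $R=R_d$ be the largest convergent denominator of the irrational number $d\beta$ with $R\le K$. Lemma~\ref{lem:equi} with $\theta=d\beta$ and $2K/R+1\le3K/R$ gives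
\[
Y_d\le12\delta K+9K/R,\qquad Z_d\le6\eta K+9K/R .
\]
Call $d$ \emph{good} if $R_d\ge1/\delta$ and \emph{bad} otherwise. For good $d$ we get $Y_d\le21\delta K$ and $Z_d\le15\eta K$, so the good $d$ contribute at most $2D\cdot D\cdot315\,\eta\delta K^2=630\,\eta\delta N^2$ to $T_D$.

For bad $d$ we have only $Y_dZ_d\le4K^2$, and we must show that they are rare. A bad $d$ produces a small multiple of $\beta$ that is close to an integer: by (C2), $n=R_dd$ satisfies $1\le n<2D/\delta$ and $\|n\beta\|<1/K$. There are fewer than $1/\delta$ possible values of $R_d$, and $d$ is determined by $n$ and $R_d$. Hence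
\begin{equation}\label{eq:bad}
\#\{\text{bad }d\in[D,2D)\}\ \le\ \delta^{-1}\,\#\{1\le n<2D/\delta:\ \|n\beta\|<1/K\}.
\end{equation}
The expected size of the right side is $4D/(\delta^2K)$, which is less than $4\delta^2D$ exactly when $K>\delta^{-4}$; this fixes the threshold between the two methods. We claim that there are at most $15\delta^2D$ bad $d$.

Suppose first that $D\ge\delta^{-4}$. Lemma~\ref{lem:equi} with $\theta=\beta$, denominator $Q$ and an arc of length $2/K$ bounds the right side of \eqref{eq:bad} by
\[
\frac1\delta\Bigl(\frac{2D}{\delta Q}+1\Bigr)\Bigl(\frac{2Q}{K}+3\Bigr)=\frac{4D}{\delta^2K}+\frac{6D}{\delta^2Q}+\frac{2Q}{\delta K}+\frac3\delta .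
\]
The four terms are at most $4\delta^2D$, $6\delta^{10}D$, $2\delta^{11}D$ and $3\delta^3D$, by $K>\delta^{-4}$, by $Q\ge\delta^{-12}$, by $Q/K=DQ/N\le\delta^{12}D$, and by $D\ge\delta^{-4}$ respectively. Their sum is at most $15\delta^2D$.

If $D<\delta^{-4}$, the term $3/\delta$ is no longer small compared with $D$, but then there is no bad $d$ at all. Indeed $n<2\delta^{-5}<\delta^{-12}\le Q$, so $\|n\beta\|>1/(2Q)$ by (C3), whereas $1/K=D/N<\delta^{-4}\cdot\delta^{12}/Q<1/(2Q)$.

The bad $d$ thus contribute at most $2D\cdot4K^2\cdot15\delta^2D=120\,\delta^2N^2\le120\,\eta\delta N^2$ to $T_D$. So $T_D\le750\,\eta\delta N^2$, and these $T_D$ add up to at most $750\,m\eta\,\delta N^2=375\,\delta N^2$. Since $2304+375<2700$, Proposition~\ref{prop:gcd} is proved. \qed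

The count \eqref{eq:E} of points in a shell needs only $Q\le N$ and $\delta Q\ge6$. The stronger condition $N/Q\ge\delta^{-12}$, which accounts for the term $\log(N/q_k)$ in $\Lambda_\beta$, was used in this section alone: to obtain $D\ge Q$ for small cofactors, and to bound the number of bad $d$.

\section{Full measure: proof of Theorem~\ref{thm:main}}\label{sec:full}

The constant $\frac12$ comes from the factor $2$ between the first term of Lemma~\ref{lem:overlap} and the product of the measures. To remove it we show that $W$ fills at least half of every interval $[k/T,(k+1)/T]$, which is incompatible with a complement of positive measure. The multiples $q=Tn$ do this: $\|Tnx-\gamma\|$ depends only on the fractional part $\{Tx\}$, the shifts are unchanged, and $\beta$ is replaced by $T\beta$. This is why Proposition~\ref{prop:pos} was proved for all irrational $\beta$ with the same constant. It remains to compare $\Lambda_{T\beta}$ with $\Lambda_\beta$; the loss is bounded in terms of $T$ and is absorbed by the difference between $14$ and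 $13$.

\begin{lemma}\label{lem:dilate}
Let $\beta$ be irrational, $T,n\in\mathbb{N}$ and $Tn\le q<Tn+T$. Then $\Lambda_\beta(q)\le\Lambda_{T\beta}(n)+\log(4T)$.
\end{lemma}

\begin{proof}
We may assume $\Lambda_\beta(q)>\log(4T)$. Let $Q$ be a convergent denominator of $\beta$ attaining $\Lambda_\beta(q)$. Then $q/Q>4T$ and $q<2Tn$, so $2Q<q/(2T)<n$. Let $Q^*$ be the largest convergent denominator of $T\beta$ with $Q^*\le2Q$. By (C2), $\|TQ^*\beta\|<1/(2Q)$. If $TQ^*<Q$, then (C3) gives $\|TQ^*\beta\|>1/(2Q)$, a contradiction. So $Q/T\le Q^*\le2Q<n$, and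
\[
\Lambda_{T\beta}(n)\ge\min\Bigl\{\log\frac QT,\ \log\frac n{2Q}\Bigr\}\ge\min\Bigl\{\log\frac QT,\ \log\frac{q}{4TQ}\Bigr\}\ge\Lambda_\beta(q)-\log(4T).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T\in\mathbb{N}$ and $\psi_T(n)=\psi(Tn)$, which is monotonic. Let $n$ be so large that $\log\log n\ge\log(4T)$, and let $Tn\le q<Tn+T$. Then $\psi(q)\le\psi_T(n)$ by monotonicity, and Lemma~\ref{lem:dilate} with $\log\log q\ge\log\log n$ gives
\[
\bigl(\Lambda_\beta(q)-14\log\log q\bigr)^+\le\bigl(\Lambda_{T\beta}(n)-13\log\log n\bigr)^+ .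
\]
Summing over the $T$ values of $q$ for each $n$, we see that $T\sum_n\psi_T(n)(\Lambda_{T\beta}(n)-13\log\log n)^+$ dominates a tail of the series in the theorem, so it diverges. By Proposition~\ref{prop:pos}, the set $W_T=W(\psi_T,T\beta,\gamma,\gamma')$ has measure at least $\frac12$.

Let $W=W(\psi,\beta,\gamma,\gamma')$; it is a Borel set, being the set of points in infinitely many members of a sequence of relatively open sets. If $x\in[0,1]$ and $\{Tx\}\in W_T$, then $\|(Tn)x-\gamma\|\,\|(Tn)\beta-\gamma'\|<\psi(Tn)$ for infinitely many $n$, so $x\in W$. The map $x\mapsto\{Tx\}$ sends $[k/T,(k+1)/T)$ onto $[0,1)$ and multiplies lengths by $T$. Hence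
\begin{equation}\label{eq:half}
\Bigl|W\cap\Bigl[\frac kT,\frac{k+1}T\Bigr]\Bigr|\ge\frac1{2T}\qquad(T\in\mathbb{N},\ 0\le k<T).
\end{equation}
Suppose that $U=[0,1]\setminus W$ has positive measure. By the Lebesgue density theorem, almost every point $x$ of $U$ satisfies $|[x-h,x+h]\setminus U|=o(h)$ as $h\to0$; fix one such $x$. For each $T$ choose an interval $I_T=[k/T,(k+1)/T]$ containing $x$. Then $W\cap I_T\subset[x-1/T,x+1/T]\setminus U$, so $|W\cap I_T|=o(1/T)$, contrary to \eqref{eq:half}. Thus $|W|=1$.
\end{proof}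

\begin{remark}
Monotonicity was used to replace $\psi$ by a constant on dyadic blocks and to pass to multiples of $T$. The theorem fails without it, because $\psi$ can then be small exactly on the deep shells. Take $\beta=(\sqrt5-1)/2$, $\gamma'=0$ and $\psi(q)=\|q\beta\|\,q^{-1}(\log2q)^{-2}$. Then $|W|=0$ by \eqref{eq:BC}. By Lemma~\ref{lem:equi} with $R=13$, at least $4$ of any $13$ consecutive $q$ have $\|q\beta\|\ge\frac14$, so $\sum\psi(q)\log q=\infty$, and the series in Theorem~\ref{thm:main} diverges because $\Lambda_\beta(q)\ge\frac12\log q-1$.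
\end{remark}

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

We make the gaps between consecutive denominators $q_i$ as long as the hypothesis on $\sigma_\beta$ allows, $q_{i+1}\approx q_i^{s_i}$ with $s_i\approx(\log\log q_i)^{1/2}$, and place $\gamma'$ away from the multiples of $1/q_i$ for every $i$. For $q$ up to a fraction of $q_{i+1}$ only about $\log q_i$ shells are then occupied, while near the end of this range $\log q\approx s_i\log q_i$. A weight $\log q/f(q)$ with $f=o(s_i)$ overestimates the number of shells there, and \eqref{eq:BC} finishes the proof.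

\subsection{The numbers $\beta$ and $\gamma'$}

Define $\beta=[0;b_1,b_2,\dots]$ recursively. Let $b_1=16$, so $q_0=1$ and $q_1=16$, and for $i\ge1$ let
\[
s_i=\bigl\lceil(\log\log q_i)^{1/2}\bigr\rceil+1\ge2,\qquad b_{i+1}=q_i^{s_i-1}.
\]
Then $q_{i+1}=q_i^{s_i}+q_{i-1}$, so
\[
q_i^{s_i}\le q_{i+1}\le2q_i^{s_i},\qquad q_{i+1}\ge q_i^2\ge16q_i,\qquad q_i\ge16^i .
\]
Let $2\le k\le N$. If $k<16$, then $\|k\beta\|>\frac1{32}\ge k^{-5}$ by (C3). If $q_i\le k<q_{i+1}$ with $i\ge1$, then (C3) gives $\|k\beta\|>1/(2q_{i+1})\ge1/(4q_i^{s_i})\ge k^{-s_i-2}$, and $s_i\le(\log\log N)^{1/2}+2$. Hence $\sigma_\beta(N)=O((\log\log N)^{1/2})$.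

The set $G_i=\{t\in\mathbb{R}:\|q_it\|\ge\frac14\}$ is a union of closed intervals of length $1/(2q_i)$, one in each period of length $1/q_i$. Since $1/(2q_i)\ge2/q_{i+1}$, each of these intervals contains a whole interval of $G_{i+1}$. A nested sequence of such intervals has a common point $\gamma'$, and $\|q_i\gamma'\|\ge\frac14$ for all $i\ge1$.

\begin{lemma}\label{lem:recip}
Let $X_i=\lfloor q_{i+1}/8\rfloor$ for $i\ge1$. Then $X_i\ge q_i$, we have $\|q\beta-\gamma'\|>0$ for all $q\in\mathbb{N}$, and
\[
\sum_{1\le q\le X_i}\frac1{\|q\beta-\gamma'\|}\le18\,X_i\log q_i .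
\]
\end{lemma}

\begin{proof}
The first claim follows from $q_{i+1}/8\ge2q_i$. Let $p_i/q_i$ be the $i$-th convergent and let $1\le q\le X_i$. By (C1), $|q\beta-qp_i/q_i|\le q/(q_iq_{i+1})\le1/(8q_i)$. For any integer $h$ the inequality $\|q_iy\|\le q_i\|y\|$ with $y=h/q_i-\gamma'$ gives $\|h/q_i-\gamma'\|\ge\|q_i\gamma'\|/q_i\ge1/(4q_i)$. Therefore
\[
\|q\beta-\gamma'\|\ \ge\ \|qp_i/q_i-\gamma'\|-\frac1{8q_i}\ \ge\ \tfrac12\|qp_i/q_i-\gamma'\|\ >\ 0,
\]
and since $X_i\to\infty$ this holds for every $q$ with a suitable $i$. In a block of at most $q_i$ consecutive $q$ the points $qp_i/q_i$ are distinct multiples of $1/q_i$ modulo $1$. On each side of $\gamma'$ the nearest multiple is at distance at least $1/(4q_i)$, and the $h$-th after it is at distance at least $h/q_i$. So a block contributes at most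
\[
2\cdot2\Bigl(4q_i+q_i\sum_{h=1}^{q_i}\frac1h\Bigr)\le4q_i(5+\log q_i)\le9q_i\log q_i,
\]
where we used $\log q_i\ge4$. The range $[1,X_i]$ is covered by at most $X_i/q_i+1\le2X_i/q_i$ blocks.
\end{proof}

\subsection{The function $\psi$}

Let $f(q)=o((\log\log q)^{1/2})$ and $f_i=\max\{f(q):X_i/2<q\le X_i\}$. For $q$ in this range, $q\le q_{i+1}/8\le q_i^{s_i}$, so $\log\log q\le\log s_i+\log\log q_i\le2s_i^2$. As $X_i\to\infty$, this gives $f_i=o(s_i)$, that is, $\rho_i:=s_i/f_i\to\infty$. Choose $i_1<i_2<\cdots$ with $\rho_{i_k}\ge k^2$, and put $u_i=\max(2^{-i},k^{-2})$ if $i=i_k$ and $u_i=2^{-i}$ otherwise. Then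
\[
2^{-i}\le u_i\le1,\qquad\sum_iu_i<\infty,\qquad\sum_iu_i\rho_i\ge\sum_kk^{-2}\cdot k^2=\infty .
\]
We want $\psi$ large on $(X_i/2,X_i]$. Monotonicity forces it to be as large on all smaller $q$, which costs nothing because Lemma~\ref{lem:recip} covers all of $[1,X_i]$. So, with $X_0=0$, let
\[
\psi(q)=c_i:=\frac{u_i}{X_i\log q_i}\qquad\text{for }X_{i-1}<q\le X_i,\ i\ge1 .
\]

\emph{Monotonicity.} This is where the lower bound $u_i\ge2^{-i}$ is needed. From $X_{i+1}\ge q_{i+2}/16$, $X_i\le q_{i+1}/8$ and $q_{i+2}\ge q_{i+1}^2$,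
\[
\frac{c_i}{c_{i+1}}\ \ge\ 2^{-i}\,\frac{X_{i+1}}{X_i}\ \ge\ 2^{-i}\,\frac{q_{i+1}}{2}\ \ge\ 1 .
\]

\emph{Divergence.} Let $X_i/2<q\le X_i$. Then $q>X_{i-1}$, because $X_{i-1}\le q_i/8\le X_i/2$, so $\psi(q)=c_i$. Also $q\ge q_{i+1}/32\ge q_i^{s_i}/32$, so $\log q\ge s_i\log q_i-5\ge\frac14s_i\log q_i$, because $s_i\log q_i\ge8$. There are at least $X_i/2$ such $q$, hence
\[
\sum_q\psi(q)\frac{\log q}{f(q)}\ \ge\ \sum_ic_i\cdot\frac{X_i}2\cdot\frac{s_i\log q_i}{4f_i}\ =\ \frac18\sum_iu_i\rho_i\ =\ \infty .
\]

\emph{Measure zero.} By Lemma~\ref{lem:recip},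
\[
\sum_q\frac{\psi(q)}{\|q\beta-\gamma'\|}\ \le\ \sum_ic_i\cdot18X_i\log q_i\ =\ 18\sum_iu_i\ <\ \infty,
\]
and \eqref{eq:BC} gives $|W(\psi,\beta,\gamma,\gamma')|=0$ for every real $\gamma$. This proves Theorem~\ref{thm:sharp}. \qed

\begin{thebibliography}{1}
\bibitem{Yu} Han Yu, \emph{On the metric theory of multiplicative Diophantine approximation}, arXiv:2010.09004 (2020).
\end{thebibliography}
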